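\title{Random subcomplexes of thick buildings and finiteness properties of kernels in right-angled Coxeter groups}

\begin{abstract}
Let $\Delta$ be a finite $d$-dimensional building and let $W_\Delta$ be the right-angled Coxeter group defined by $\Delta$. We prove that if the thickness of $\Delta$ exceeds a bound that depends only on $d$, then the commutator subgroup $W_\Delta'$ admits a homomorphism to $\mathbb{Z}$ whose kernel is of type $\mathrm{F}_d$ and not of type $\mathrm{FP}_{d+1}$. This proves a conjecture of Schesler and Zaremsky. The main step is that a random induced subcomplex of $\Delta$ is $(d-1)$-connected with probability at least $1-Ce^{-\gamma\operatorname{th}(\Delta)}$. We also show that for a thick building no nonzero homomorphism from a finite-index subgroup of $W_\Delta$ to $\mathbb{Z}$ has a kernel of type $\mathrm{FP}_{d+1}$.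
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A simplicial complex is \emph{flag} if every finite set of pairwise adjacent vertices spans a simplex. For a finite flag complex $L$, the \emph{right-angled Coxeter group} of $L$ is
\[
W_L=\bigl\langle L^{(0)}\ \big|\ v^2=1\ \text{for all } v\in L^{(0)},\quad vw=wv\ \text{for all }\{v,w\}\in L^{(1)}\bigr\rangle .
\]
It is generated by involutions, so it has no nonzero homomorphism to $\mathbb{Z}$, and one passes to a subgroup of finite index. The commutator subgroup $W_L'$ is such a subgroup, since $W_L/W_L'\cong(\mathbb{Z}/2)^{L^{(0)}}$.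

A group $G$ is \emph{of type $\mathrm{F}_n$} if it has a classifying space with finite $n$-skeleton. It is \emph{of type $\mathrm{FP}_n$} if the trivial $\mathbb{Z}G$-module $\mathbb{Z}$ has a projective resolution that is finitely generated in dimensions up to $n$; replacing $\mathbb{Z}$ by a field $k$ defines type $\mathrm{FP}_n$ \emph{over $k$}. Every group is of type $\mathrm{F}_0$, type $\mathrm{F}_1$ is finite generation, type $\mathrm{F}_2$ is finite presentability, and $\mathrm{F}_n$ implies $\mathrm{FP}_n$. A group of type $\mathrm{F}_d$ that is not of type $\mathrm{FP}_{d+1}$ thus has its finiteness properties determined exactly.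

We take for $L$ a finite building $\Delta$, regarded as a finite simplicial complex; it is a flag complex. (Section~\ref{sec:buildings} recalls what we need about buildings.) If $\dim\Delta=d$, the $d$-simplices are the \emph{chambers} and the $(d-1)$-simplices are the \emph{panels}. The \emph{thickness} $\operatorname{th}(\Delta)$ is the minimum, over all panels, of the number of chambers that contain the panel, and $\Delta$ is \emph{thick} if $\operatorname{th}(\Delta)\ge3$. For $d=0$ the building is a finite set, the only panel is the empty simplex, and the thickness is the number of points. The building of type $A_2$ over $\mathbb{F}_p$ is the incidence graph of the nontrivial proper subspaces of $\mathbb{F}_p^3$, and its thickness is $p+1$.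

The group $W_\Delta'$ acts freely and cocompactly on a contractible $(d+1)$-dimensional cube complex $\Sigma$ whose vertex links are copies of $\Delta$ (Section~\ref{sec:height}), so it is of type $\mathrm{F}_n$ for all $n$. The kernel $K$ of a nonzero homomorphism $W_\Delta'\to\mathbb{Z}$ has infinite index, and one asks how much finiteness it keeps. Suppose that the homomorphism comes from a height function on $\Sigma$. Then $K$ acts cocompactly on bands of bounded height. At each vertex of $\Sigma$ the edges split into ascending and descending ones, which splits the vertex set of $\Delta$ into two parts, and the connectivity of the bands is governed by the subcomplexes of $\Delta$ induced on these parts. The building itself is $(d-1)$-connected by the Solomon--Tits theorem, and large thickness means that there are many ways to fill a given sphere. One therefore guesses that both parts can be made $(d-1)$-connected, which gives type $\mathrm{F}_d$. In the other direction, if $K$ were of type $\mathrm{FP}_{d+1}$, all its homology over a field would be finite-dimensional, and this forces the Euler characteristic of $W'_\Delta$ to vanish. For large thickness the chambers dominate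 the Euler characteristic, so it does not vanish. This is the content of the following conjecture of Schesler and Zaremsky~\cite{SZ}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $d\in\mathbb{N}$ and let $(\Delta_n)_{n\in\mathbb{N}}$ be a sequence of finite $d$-dimensional buildings with $\operatorname{th}(\Delta_n)\to\infty$. Then for all but finitely many $n$ there is a homomorphism $W_{\Delta_n}'\to\mathbb{Z}$ whose kernel is of type $\mathrm{F}_d$ but not of type $\mathrm{FP}_{d+1}$.}
\end{quote}

The following case is known~\cite{SZ}: if $(p_n)$ is an increasing sequence of primes, $k\le3$, and $\Delta_{k,n}$ is the building of type $A_k$ over $\mathbb{F}_{p_n}$, which has dimension $k-1$, then the conclusion holds for the sequence $(\Delta_{k,n})_n$ with $d=k-1$.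

\subsection{Results}

We prove the conjecture in a uniform form.

\begin{theorem}\label{thm:main}
For every $d\ge0$ there is a number $T(d)$ such that for every finite $d$-dimensional building $\Delta$ with $\operatorname{th}(\Delta)\ge T(d)$ there is a nonzero homomorphism $W_\Delta'\to\mathbb{Z}$ whose kernel is of type $\mathrm{F}_d$ and not of type $\mathrm{FP}_{d+1}$. In particular, the conjecture holds.
\end{theorem}

For a set $S$ of vertices of $\Delta$, let $\Delta_S$ be the \emph{induced subcomplex}, which consists of all simplices whose vertices lie in $S$. A space is $(-1)$-connected if it is nonempty. The main step is the following theorem.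

\begin{theorem}\label{thm:random}
Let $d\ge0$ and $p\in(0,1]$. There are constants $C,\gamma>0$, depending only on $d$ and $p$, such that for every finite $d$-dimensional building $\Delta$ the following holds. If $S$ contains each vertex $v$ independently with some probability $p_v\ge p$, then
\[
\Pr\bigl(\Delta_S\ \text{is $(d-1)$-connected}\bigr)\ \ge\ 1-Ce^{-\gamma\operatorname{th}(\Delta)} .
\]
\end{theorem}

The homomorphisms in Theorem~\ref{thm:main} are explicit. The vertex set $V$ of $\Delta$ carries a type function to a set $I$ with $d+1$ elements, and adjacent vertices have different types. Let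
\[
\pi\colon W_\Delta\to(\mathbb{Z}/2)^I,\quad v\mapsto e_{\operatorname{type}(v)},\qquad N=\ker\pi .
\]
For $S\subseteq V$ put $\epsilon_S(v)=+1$ if $v\in S$ and $\epsilon_S(v)=-1$ if $v\notin S$, and for a word $v_1\cdots v_m$ in $V$ put
\begin{equation}\label{eq:h}
h_S(v_1\cdots v_m)=\sum_{j=1}^m(-1)^{n_j}\epsilon_S(v_j),\qquad n_j=\#\{\,i<j:\ \operatorname{type}(v_i)=\operatorname{type}(v_j)\,\}.
\end{equation}
Lemma~\ref{lem:h} shows that $h_S$ is a well-defined function on $W_\Delta$ and that $\varphi_S=h_S|_N$ is a homomorphism. For instance, $\varphi_S(vw)=\epsilon_S(v)-\epsilon_S(w)$ if $v$ and $w$ have the same type.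

\begin{theorem}\label{thm:strong}
Let $\Delta$ be a finite $d$-dimensional building. The group $N$ is torsion-free, has index $2^{d+1}$ in $W_\Delta$, and contains $W_\Delta'$.
\begin{enumerate}
\item[(1)] Let $C,\gamma$ be the constants of Theorem~\ref{thm:random} for $p=\frac12$. For all but a proportion at most $2^{d+1}Ce^{-\gamma\operatorname{th}(\Delta)}$ of all subsets $S\subseteq V$, we have $\varphi_S\neq0$, and for every finite-index subgroup $G\le N$ (for example $G=W_\Delta'$) the kernel of $\varphi_S|_G$ is of type $\mathrm{F}_d$.
\item[(2)] If $\Delta$ is thick, then for every finite-index subgroup $G\le W_\Delta$ and every nonzero homomorphism $\varphi\colon G\to\mathbb{Z}$, the kernel of $\varphi$ is not of type $\mathrm{FP}_{d+1}$, and not of type $\mathrm{FP}_{d+1}$ over any field.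
\item[(3)] In (2), thickness at least $3$ cannot be replaced by thickness at least $2$. The rate in Theorem~\ref{thm:random} is optimal up to constants: for every $d\ge0$, every $p\in(0,1)$ and all large $t$ there is a $d$-dimensional building of thickness $t$ such that, with $p_v=p$ for all $v$, the complex $\Delta_S$ fails to be $(d-1)$-connected with probability at least $\frac12(1-p)^t$.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:d0}
Let $d=0$ and let $\Delta=V$ have $t\ge2$ points. Then $W_\Delta$ is the free product of $t$ groups of order two, its Cayley graph $\Sigma$ is the $t$-regular tree, and $N$ consists of the elements of even length. The quotient $N\backslash\Sigma$ is a graph with two vertices and $t$ edges, so $N$ is free of rank $t-1$. All vertices of $\Delta$ have the same type, and $h_S(v_1\cdots v_m)=\sum_j(-1)^{j-1}\epsilon_S(v_j)$. At a vertex of $\Sigma$ of even length the edges labeled by $S$ ascend and those labeled by $V\setminus S$ descend; at a vertex of odd length the roles are exchanged. If $S=\emptyset$ or $S=V$, the sum alternates and $\varphi_S=0$. For the other $2^t-2$ sets, $\varphi_S(vw)=2$ for $v\in S$, $w\notin S$. For $t\ge3$,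 part (2) of Theorem~\ref{thm:strong} says that the kernel is not finitely generated, the obstruction being $\chi(N)=2-t\ne0$. For $t=2$ we have $N\cong\mathbb{Z}$ and the kernel of a nonzero $\varphi_S$ is trivial.
\end{example}

Sections~\ref{sec:plane}--\ref{sec:random} prove Theorem~\ref{thm:random}: first by hand for projective planes, then in general, using convex hulls in apartments as fillings. Section~\ref{sec:height} derives type $\mathrm{F}_d$ by Morse theory, Section~\ref{sec:euler} excludes type $\mathrm{FP}_{d+1}$ and completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} contains the examples for part (3) of Theorem~\ref{thm:strong}.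

\section{Finite buildings}\label{sec:buildings}

The facts in this section that are stated without proof or further reference are standard; see \cite{AB} and \cite{Bou}.

\subsection{Coxeter groups and apartments}

Let $\mathcal{W}$ be a finite Coxeter group with generators $s_i$, $i\in I$, where $|I|=d+1$; let $m_{ij}$ be the order of $s_is_j$ and $\ell$ the word length. A word is \emph{reduced} if its length equals $\ell$ of the element that it represents. We say that a product $uv$ is \emph{reduced} if $\ell(uv)=\ell(u)+\ell(v)$. For $T\subseteq I$ let $\mathcal{W}_T=\langle s_i: i\in T\rangle$.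

\begin{itemize}
\item[(C)] Every coset $\mathcal{W}_Tu$ has a unique shortest element. The element $u$ is the shortest one if and only if $\ell(s_iu)>\ell(u)$ for all $i\in T$, and in that case $yu$ is reduced for all $y\in\mathcal{W}_T$. The same holds for cosets $u\mathcal{W}_T$ with sides exchanged.
\end{itemize}

The group $\mathcal{W}$ acts on $\mathbb{R}^{d+1}$ as a reflection group. The reflecting hyperplanes meet the unit sphere $S^d$ in the \emph{walls}, which cut $S^d$ into $|\mathcal{W}|$ spherical simplices; the resulting simplicial complex is the \emph{Coxeter complex}. A \emph{root} is a closed hemisphere bounded by a wall. Walls and roots are subcomplexes.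

A \emph{building} of type $(\mathcal{W},I)$ is a simplicial complex $\Delta$ that is a union of subcomplexes isomorphic to the Coxeter complex, the \emph{apartments}, such that any two simplices lie in a common apartment, and such that for any two apartments containing simplices $\sigma,\tau$ there is an isomorphism between them that fixes $\sigma$ and $\tau$ pointwise. For a finite building the apartments are finite, so $\mathcal{W}$ is finite. Each panel of an apartment lies in two chambers, so $\operatorname{th}(\Delta)\ge2$. A \emph{gallery} is a sequence of chambers in which consecutive chambers share a panel; it is \emph{minimal} if it is shortest among the galleries with the same ends, and its length is then the \emph{distance} between the ends.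

\begin{itemize}
\item[(B1)] \emph{Walls.} In an apartment $A$, every panel lies in exactly one wall, and the reflection in that wall exchanges the two chambers on the panel. The distance between two chambers of $A$ is the number of walls that separate them, a minimal gallery crosses each wall at most once, and $A$ contains all minimal galleries of $\Delta$ between its chambers.
\item[(B2)] \emph{Types.} There is a type function from the vertices to $I$ such that every chamber has exactly one vertex of each type. Two chambers are \emph{$i$-adjacent} if they differ at most in their vertex of type $i$. A panel has \emph{cotype} $i$ if it has no vertex of type $i$.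
\item[(B3)] \emph{Weyl distance.} There is a map $\delta$ from pairs of chambers to $\mathcal{W}$ such that, for every reduced word $s_{i_1}\cdots s_{i_k}$ for $w$, we have $\delta(x,y)=w$ if and only if there is a gallery $x=x_0,x_1,\dots,x_k=y$ with $x_{j-1}$ and $x_j$ distinct and $i_j$-adjacent. This gallery is unique and minimal. Consequently $\delta(y,x)=\delta(x,y)^{-1}$; if $uv$ is reduced, then $\delta(x,z)=uv$ holds if and only if there is a chamber $y$ with $\delta(x,y)=u$ and $\delta(y,z)=v$, and this $y$ is unique; and if $y$ lies on a minimal gallery from $x$ to $z$, then $\delta(x,z)=\delta(x,y)\delta(y,z)$ is a reduced product. Two chambers $x,y$ have the same face of type $J$ if and only if $\delta(x,y)\in\mathcal{W}_{I\setminus J}$.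
\item[(B4)] \emph{Projections.} For a simplex $\sigma$ and a chamber $c$ there is a unique chamber $\operatorname{proj}_\sigma c\supseteq\sigma$ nearest to $c$. It lies in every apartment that contains $\sigma$ and $c$.
\item[(B5)] \emph{Joins.} If the Coxeter diagram (the graph on $I$ with an edge $ij$ when $m_{ij}\ge3$) is disconnected, then $\Delta$ is the join of buildings whose types are the components. If the diagram is connected, $\Delta$ is \emph{irreducible}.
\item[(B6)] \emph{Rank two links.} The link of a simplex of type $I\setminus\{i,j\}$ is a building of dihedral type, that is, a \emph{generalized $m_{ij}$-gon}: a bipartite graph of diameter $m_{ij}$ and girth $2m_{ij}$. A generalized $2$-gon is a complete bipartite graph.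
\item[(B7)] \emph{Solomon--Tits theorem.} The building $\Delta$ is $(d-1)$-connected.
\end{itemize}

A panel of a join $\Delta_1*\dots*\Delta_k$ is the join of a panel of one factor with chambers of the other factors. Hence $\operatorname{th}(\Delta_1*\dots*\Delta_k)=\min_j\operatorname{th}(\Delta_j)$.

Projections can be recognized from the Weyl distance.

\begin{lemma}\label{lem:proj}
Let $\sigma$ be a simplex, $T=I\setminus\operatorname{type}(\sigma)$, let $e\supseteq\sigma$ and $x$ be chambers, and let $u=\delta(e,x)$. Then $e=\operatorname{proj}_\sigma x$ if and only if $u$ is the shortest element of $\mathcal{W}_Tu$.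
\end{lemma}

\begin{proof}
Suppose that $u$ is shortest. If $e'\supseteq\sigma$ is a chamber, then $y=\delta(e',e)\in\mathcal{W}_T$, the product $yu$ is reduced by (C), and so $\delta(e',x)=yu$ has length at least $\ell(u)$. Thus $e$ is nearest to $x$. If $u$ is not shortest, then by (C) it has a reduced word that begins with $s_i$ for some $i\in T$. The second chamber of the corresponding gallery from $e$ to $x$ contains $\sigma$ and is nearer to $x$ than $e$ is.
\end{proof}

\subsection{Parameters of a thick building}

Let $\Delta$ be thick. Then all panels of cotype $i$ lie in the same number $q_i+1$ of chambers. For $d=0$ there is one panel. For $d\geq 1$, any two chambers are joined by a gallery, so it suffices to compare the panels of cotype $i$ of two $j$-adjacent chambers $x,y$. If $j=i$ these panels coincide. If $j\ne i$, they correspond to two vertices of type $j$ in the link of the common face of type $I\setminus\{i,j\}$, and the number of chambers on a panel is the valency of the corresponding vertex. In a complete bipartite graph, and in a thick generalized $m$-gon with $m\ge3$ \cite[\S1.5]{VM}, vertices of the same type have the same valency.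

Put $q=\min_iq_i=\operatorname{th}(\Delta)-1\ge2$. For a reduced word $w=s_{i_1}\cdots s_{i_k}$ put $q_w=q_{i_1}\cdots q_{i_k}$. By (B3), the chambers $y$ with $\delta(x,y)=w$ correspond bijectively to the galleries of type $(i_1,\dots,i_k)$ that start at $x$, and there are $q_{i_j}$ choices at the $j$th step. So for every chamber $x$,
\begin{equation}\label{eq:qw}
\#\{\,y:\delta(x,y)=w\,\}=q_w .
\end{equation}
In particular $q_w$ does not depend on the reduced word, and $q_{uv}=q_uq_v$ if $uv$ is reduced. If $m_{ij}=2a+1$ is odd, the two alternating words of length $m_{ij}$ in $s_i,s_j$ are reduced words for the same element, so $q_i^{a+1}q_j^{a}=q_i^{a}q_j^{a+1}$ and $q_i=q_j$.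

\section{The case of a projective plane}\label{sec:plane}

Let $\Delta$ be the incidence graph of a projective plane of order $q\ge2$. It has $n=q^2+q+1$ points and $n$ lines as vertices, every vertex has valency $q+1$, and it is a building of type $A_2$ with $d=1$ and thickness $q+1$. The chambers are the incident point-line pairs and the apartments are hexagons. We prove Theorem~\ref{thm:random} for $\Delta$ directly.

Fix two points $a\neq b$. There are $n-(2q+1)=q^2-q>0$ lines through neither of them; let $\lambda$ be one, and let $y_1,\dots,y_q$ be the points of $\lambda$ that are not on the line $ab$. Each $y_j$ gives a path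
\[
a\ \text{---}\ ay_j\ \text{---}\ y_j\ \text{---}\ by_j\ \text{---}\ b
\]
with set of inner vertices $U_j=\{ay_j,\,y_j,\,by_j\}$. The sets $U_j$ are pairwise disjoint: a line through $a$ meets $\lambda$ in one point, so the lines $ay_j$ are distinct, and so are the lines $by_j$; and $ay_i=by_j$ would be the line $ab$, which does not contain $y_i$. The events $U_j\subseteq S$ are therefore independent, each of probability at least $p^3$, and all of them fail with probability at most $(1-p^3)^q$. A given line contains no point of $S$ with probability at most $(1-p)^{q+1}$. If every line contains a point of $S$ and every pair of points has some $U_j\subseteq S$, then $S\ne\emptyset$, any two points in $S$ are joined in $\Delta_S$, and every line in $S$ is adjacent to a point in $S$. Hence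
\[
\Pr(\Delta_S\ \text{is not connected})\le n^2(1-p^3)^q+n(1-p)^{q+1},
\]
which decays exponentially in $q$. Nothing faster can hold if $p_v=p<1$ for all $v$: with probability $p(1-p)^{q+1}$ a given point lies in $S$ while no line through it does, and then it is isolated in $\Delta_S$.

The argument has three ingredients: a canonical way to join given vertices to a center $y_j$ by a subcomplex of bounded size; about $q$ centers whose subcomplexes are disjoint; and a number of vertices that is polynomial in $q$, so that a union bound succeeds. Lemmas~\ref{lem:hull}, \ref{lem:avoid} and~\ref{lem:size} supply these in general. One difficulty is invisible for $d=1$. Connectedness is tested on pairs of vertices, but simple connectedness is tested on loops of unbounded length, and no union bound over these is available. We fill a sphere in $\Delta$ by the Solomon--Tits theorem and push the filling into $\Delta_S$ by a retraction. The retraction is built one simplex at a time, and this requires only fillings of bounded size (Lemma~\ref{lem:retract}).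

\section{Hulls}\label{sec:hulls}

We want to cone a bounded subcomplex of $\Delta$ towards a chamber $c$. For this we assign to each simplex $\sigma$ a contractible subcomplex that contains $\sigma$ and $c$, has bounded size, and grows with $\sigma$, so that the contractions over the faces of $\sigma$ fit together.

\begin{definition}
For a nonempty simplex $\sigma$ and a chamber $c$, the \emph{hull} $E(\sigma,c)$ is the subcomplex that consists of all faces of chambers on minimal galleries from $\operatorname{proj}_\sigma c$ to $c$.
\end{definition}

In a projective plane, let $\sigma=a$ be a point and $c=(y,\lambda)$. If $a\notin\lambda$, then $\operatorname{proj}_ac=(a,ay)$, the minimal gallery is $(a,ay),(y,ay),(y,\lambda)$, and $E(a,c)$ is the path $a,\,ay,\,y,\,\lambda$. Up to the last edge, these are the half-paths of Section~\ref{sec:plane}.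

The definition does not refer to an apartment, while the required properties are visible inside one.

\begin{lemma}\label{lem:hull}
Let $\Delta$ be a finite building of dimension $d$, $\sigma$ a nonempty simplex and $c$ a chamber.
\begin{enumerate}
\item[(a)] If $A$ is an apartment that contains $\sigma$ and $c$, then $E(\sigma,c)$ is the intersection $H$ of all roots of $A$ that contain $\sigma$ and $c$ (with $H=A$ if there are none).
\item[(b)] We have $\sigma,c\in E(\sigma,c)$, and $E(\sigma',c)\subseteq E(\sigma,c)$ for $\emptyset\ne\sigma'\subseteq\sigma$.
\item[(c)] If $\dim\sigma<d$, then $E(\sigma,c)$ is contractible.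
\item[(d)] $E(\sigma,c)$ has at most $(d+1)|\mathcal{W}|$ vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $e=\operatorname{proj}_\sigma c$. By (B4) and (B1), $e\in A$ and $E(\sigma,c)\subseteq A$. Since $A$ has $|\mathcal{W}|$ chambers, (d) follows.

We first show: \emph{if a root $\alpha$ of $A$ contains a simplex $\tau$ and the chamber $c$, then it contains $x=\operatorname{proj}_\tau c$.} If $\tau$ is not contained in the wall $\partial\alpha$, some vertex of $\tau$ lies in the open hemisphere, and every chamber of $A$ that contains this vertex lies in $\alpha$. If $\tau\subseteq\partial\alpha$ and $x\notin\alpha$, a minimal gallery from $x$ to $c$ crosses $\partial\alpha$. Reflect the part before the crossing. The two chambers at the crossing are exchanged by the reflection, so the new gallery repeats a chamber and can be shortened. It starts at the mirror image of $x$, which contains $\tau$ and is nearer to $c$ than $x$ is. This contradicts the definition of $x$.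

(a) Let $\alpha$ be a root that contains $\sigma$ and $c$. It contains $e$. A minimal gallery from $e$ to $c$ crosses $\partial\alpha$ an even number of times and at most once, so it stays in $\alpha$. Thus $E(\sigma,c)\subseteq H$. Conversely, let $\tau\in H$ and $x=\operatorname{proj}_\tau c$. Then $x\in H$ by the statement just proved. Count separating walls: a wall that separates $e$ from $c$ separates $x$ from exactly one of them, and any other wall separates $x$ from both or from neither. A wall that separates $x$ from both bounds a root that contains $e\supseteq\sigma$ and $c$ but not $x$, which contradicts $x\in H$. So the distance from $e$ to $c$ is the sum of the distances from $e$ to $x$ and from $x$ to $c$, and $x$ lies on a minimal gallery from $e$ to $c$. Hence $\tau\subseteq x\in E(\sigma,c)$.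

(b) Use one apartment $A$ for both $\sigma$ and $\sigma'$. Every root that contains $\sigma$ and $c$ contains $\sigma'$ and $c$, so the intersection for $\sigma'$ runs over a larger family of roots.

(c) The simplex $\sigma$ lies in a panel of $A$, hence in a wall, and one of the two roots bounded by this wall contains $c$ as well. So $|H|$ is the intersection of a nonempty family of closed hemispheres. An interior point $x_c$ of $c$ lies in the interior of each of them, so $-x_c\notin|H|$. The map
\[
(y,t)\mapsto\frac{(1-t)y+tx_c}{\|(1-t)y+tx_c\|}
\]
is therefore defined on $|H|\times[0,1]$, it takes values in each of the hemispheres, and it contracts $|H|$ to $x_c$.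
\end{proof}

The hypothesis $\dim\sigma<d$ in (c) is needed: if $\sigma$ is the chamber of $A$ antipodal to $c$, no root contains both, and $E(\sigma,c)=A$ is a sphere. This is why the method stops at $(d-1)$-connectivity.

To find many chambers $c$ whose hulls are disjoint away from the given simplices, we show that the hull of $\sigma$ and a random chamber avoids a given vertex $b\notin\sigma$. In the projective plane, if $\sigma=a$ is a point, $b$ is a line through $a$ and $c=(y,\lambda)$ with $a\notin\lambda$, then $b\in E(a,c)$ means $y\in b$, an event whose probability is of order $1/q$.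

\begin{lemma}\label{lem:avoid}
Let $\Delta$ be thick, $q=\operatorname{th}(\Delta)-1$, let $\sigma$ be a nonempty simplex, $b\notin\sigma$ a vertex, and $c$ a uniformly random chamber. Then $\Pr\bigl(b\in E(\sigma,c)\bigr)\le|\mathcal{W}|/q$.
\end{lemma}

\begin{proof}
Let $\beta$ be the type of $b$, let $R_\sigma$ and $R_b$ be the sets of chambers that contain $\sigma$ and $b$, respectively, and let $T=I\setminus\operatorname{type}(\sigma)$. Call $u\in\mathcal{W}$ \emph{left-minimal} if it is the shortest element of $\mathcal{W}_Tu$. If $uv$ is reduced and left-minimal, then $u$ is left-minimal: otherwise $\ell(s_iu)<\ell(u)$ for some $i\in T$, and then $\ell(s_iuv)\le\ell(s_iu)+\ell(v)<\ell(uv)$.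

For left-minimal $u$ let $X_u=\{x:\delta(\operatorname{proj}_\sigma x,x)=u\}$. By Lemma~\ref{lem:proj}, the sets $X_u$ partition the set of chambers, and $x\in X_u$ if and only if $\delta(e,x)=u$ for some $e\in R_\sigma$, which is then $\operatorname{proj}_\sigma x$. With~\eqref{eq:qw} this gives $|X_u|=|R_\sigma|q_u$. We claim that
\begin{equation}\label{eq:claim}
|X_u\cap R_b|\le|X_u|/q\qquad\text{for every left-minimal } u.
\end{equation}
The idea is to look at the last step of a gallery at which the vertex of type $\beta$ changes: at most one of the $q_\beta$ choices produces $b$. Write $u=u_0y$ with $u_0$ shortest in $u\mathcal{W}_{I\setminus\{\beta\}}$ and $y\in\mathcal{W}_{I\setminus\{\beta\}}$. The product is reduced by (C), so $u_0$ is left-minimal. Let $x\in X_u\cap R_b$ and $e=\operatorname{proj}_\sigma x$, and let $z$ be the chamber with $\delta(e,z)=u_0$ and $\delta(z,x)=y$. Then $z\in X_{u_0}$, and $z$ has the same vertex of type $\beta$ as $x$, so $z\in R_b$. By~\eqref{eq:qw}, $|X_u\cap R_b|\le|X_{u_0}\cap R_b|\,q_y$. Since $|X_u|=|X_{u_0}|\,q_y$, it suffices to prove~\eqref{eq:claim} for $u_0$.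

\emph{Case $u_0=1$.} Here $X_1=R_\sigma$. If $\beta\in\operatorname{type}(\sigma)$, a chamber in $R_\sigma\cap R_b$ would have two vertices of type $\beta$, because $b\notin\sigma$; so $R_\sigma\cap R_b=\emptyset$. If $\beta\notin\operatorname{type}(\sigma)$, then $R_\sigma$ is a union of $\beta$-adjacency classes. Each class has $q_\beta+1>q$ chambers with distinct vertices of type $\beta$, so at most one of them contains $b$, and $|R_\sigma\cap R_b|\le|R_\sigma|/q$.

\emph{Case $u_0\neq1$.} A reduced word for $u_0$ cannot end in $s_i$ with $i\ne\beta$, since $u_0s_i$ would be a shorter element of the coset. So $u_0=u_1s_\beta$ is reduced and $u_1$ is left-minimal. For $z\in X_{u_0}$ with $e=\operatorname{proj}_\sigma z$, let $z'$ be the chamber with $\delta(e,z')=u_1$ and $\delta(z',z)=s_\beta$; then $z'\in X_{u_1}$. The map $z\mapsto z'$ is injective on $X_{u_0}\cap R_b$, because at most one chamber that is $\beta$-adjacent to $z'$ contains $b$. Hence $|X_{u_0}\cap R_b|\le|X_{u_1}|=|X_{u_0}|/q_\beta\le|X_{u_0}|/q$. This proves~\eqref{eq:claim}.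

Now let $b\in E(\sigma,c)$ and $e=\operatorname{proj}_\sigma c$. Some chamber $x\ni b$ lies on a minimal gallery from $e$ to $c$. With $u=\delta(e,x)$ and $v=\delta(x,c)$, the product $w=uv=\delta(e,c)$ is reduced and left-minimal. So $u$ is left-minimal and $x\in X_u\cap R_b$. For a given pair $(u,v)$, the number of such chambers $c$ is at most
\[
|X_u\cap R_b|\,q_v\le|R_\sigma|\,q_uq_v/q=|X_w|/q .
\]
Each $w$ has at most $|\mathcal{W}|$ factorizations $w=uv$, and $\sum_w|X_w|$ is the number of chambers. Summing over all pairs gives the bound.
\end{proof}

\section{Random induced subcomplexes}\label{sec:random}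

\subsection{The size of an irreducible building}

A union bound needs the number of vertices to be bounded in terms of the thickness. This fails for reducible buildings: the join of a set of $t$ points with a set of $t'\ge t$ points has thickness $t$ for every $t'$. It holds for irreducible ones.

\begin{lemma}\label{lem:size}
For every $d\ge1$ there are numbers $\omega$ and $D$ such that every irreducible thick finite building of dimension $d$ has $|\mathcal{W}|\le\omega$ and at most $q^D-1$ vertices, where $q=\operatorname{th}(\Delta)-1$.
\end{lemma}

\begin{proof}
By the Feit--Higman theorem, a finite thick generalized $m$-gon has $m\in\{2,3,4,6,8\}$. The links in (B6) are finite thick generalized $m_{ij}$-gons with parameters $q_i,q_j$, so all $m_{ij}$ lie in this set. Only finitely many Coxeter groups of rank $d+1$ have this property, and $\omega$ is the largest order of a finite one. If $m_{ij}\ge3$, then $q_i\le q_j^3$: for $m_{ij}=3$ we have $q_i=q_j$; for $m_{ij}\in\{4,8\}$ Higman's inequality gives $q_i\le q_j^2$; for $m_{ij}=6$ the Haemers--Roos inequality gives $q_i\le q_j^3$. The diagram is connected and has $d+1$ nodes, so every node is at distance at most $d$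 from a node with parameter $q$, and $q_i\le q^{3^d}$ for all $i$. As $\ell(w)\le\omega$ for all $w$, equation~\eqref{eq:qw} shows that there are $\sum_wq_w\le\omega q^{3^d\omega}$ chambers and at most $(d+1)\omega q^{3^d\omega}$ vertices. Since $q\ge2$, this is at most $q^D-1$ for a suitable $D$.
\end{proof}

\subsection{Coning off bounded sets}

For the rest of this section $\omega$ and $D$ are as in Lemma~\ref{lem:size} and $\nu=(d+1)\omega$, so that hulls have at most $\nu$ vertices. For a set $F$ of vertices let $\mathcal{S}(F)$ be the set of nonempty simplices $\sigma\subseteq F$ of $\Delta$ with $\dim\sigma\le d-1$; it has at most $2^{|F|}$ elements. For an integer $L\ge1$ consider the following property of $S\subseteq V$.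

\begin{itemize}
\item[$(\mathrm{P}_L)$] For every $F\subseteq S$ with $1\le|F|\le L$ there is a chamber $c$ such that $E(\sigma,c)\subseteq\Delta_S$ for all $\sigma\in\mathcal{S}(F)$.
\end{itemize}

\begin{lemma}\label{lem:PL}
Let $d\ge1$, $L\ge1$, $p\in(0,1]$, and $a=p^{2^L\nu}/(4^L\nu\omega)$. Let $\Delta$ be irreducible, thick and finite of dimension $d$, and let $S$ be random as in Theorem~\ref{thm:random}. Then $(\mathrm{P}_L)$ fails with probability at most $q^{DL}e^{-aq}$.
\end{lemma}

\begin{proof}
Fix a set $F$ of at most $L$ vertices. For a chamber $c$ let $U(c)$ be the set of vertices of $\bigcup_{\sigma\in\mathcal{S}(F)}E(\sigma,c)$ that are not in $F$; then $|U(c)|\le2^L\nu$. Let $M=\lceil q/(4^L\nu\omega)\rceil$. We choose chambers $c_1,\dots,c_M$, independently of $S$, such that the sets $U(c_j)$ are pairwise disjoint. Suppose that $c_1,\dots,c_{j-1}$ are chosen, $j\le M$, and let $B=\bigcup_{i<j}U(c_i)$. Then $|B|\le(j-1)2^L\nu$, and $B\cap F=\emptyset$, so Lemma~\ref{lem:avoid} applies to every pair $(\sigma,b)\in\mathcal{S}(F)\times B$. For a uniformly random chamber $c$,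
\[
\Pr\bigl(U(c)\cap B\neq\emptyset\bigr)\le2^L|B|\,\frac{\omega}{q}\le(j-1)\,\frac{4^L\nu\omega}{q}<1,
\]
because $j-1\le M-1<q/(4^L\nu\omega)$. So a suitable $c_j$ exists.

The events $U(c_j)\subseteq S$ are independent, and each has probability at least $p^{2^L\nu}$. If $F\subseteq S$ and $U(c_j)\subseteq S$, then all vertices of the hulls $E(\sigma,c_j)$ lie in $S$, and the hulls lie in $\Delta_S$ because $\Delta_S$ is induced. Hence the probability that $F\subseteq S$ and no chamber works for $F$ is at most $(1-p^{2^L\nu})^M\le\exp(-p^{2^L\nu}M)\le e^{-aq}$. There are at most $(|V|+1)^L\le q^{DL}$ sets $F$.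
\end{proof}

\subsection{The retraction}

We now pass from bounded sets to arbitrary spheres. To define a retraction $r$ on a simplex $\sigma\notin\Delta_S$, we must fill $r(\partial\sigma)$ in $\Delta_S$. Property $(\mathrm{P}_L)$ does so if $r(\partial\sigma)$ involves at most $L$ vertices and lies in the $(d-1)$-skeleton, where hulls are contractible. The induction keeps track of both conditions. Put
\[
\kappa_0=1,\qquad\kappa_i=2^{(i+1)\kappa_{i-1}}\,\nu\quad(1\le i\le d),\qquad L=(d+1)\kappa_{d-1}.
\]
Then $\kappa_i\ge\kappa_{i-1}$ and $\kappa_i\ge2^{i+1}\ge i+1$ for $i\geq 1$, and $(i+1)\kappa_{i-1}\le L$ for $1\le i\le d$. The number $L$ depends only on $d$.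

\begin{lemma}\label{lem:retract}
Let $\Delta$ be irreducible, thick and finite of dimension $d\ge1$. If $S\ne\emptyset$ has property $(\mathrm{P}_L)$ for $L$ as above, then $|\Delta_S|$ is a retract of $|\Delta|$, and $\Delta_S$ is $(d-1)$-connected.
\end{lemma}

\begin{proof}
We construct $r\colon|\Delta|\to|\Delta_S|$ skeleton by skeleton, such that $r$ is the identity on $|\Delta_S|$ and every $i$-simplex $\sigma$ has a set $F_\sigma\subseteq S$ with
\[
|F_\sigma|\le\kappa_i\qquad\text{and}\qquad r(|\sigma|)\subseteq\text{the $i$-skeleton of }\Delta_{F_\sigma}.
\]
Fix $v_0\in S$. For a vertex $v$ put $r(v)=v$ if $v\in S$, $r(v)=v_0$ if $v\notin S$, and $F_v=\{r(v)\}$.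

Let $1\le i\le d$, suppose that $r$ is defined on the $(i-1)$-skeleton, and let $\sigma$ be an $i$-simplex. If $\sigma\in\Delta_S$, then $r$ is the identity on $\partial\sigma$; we let $r$ be the identity on $\sigma$ and let $F_\sigma$ be the vertex set of $\sigma$, which has $i+1\le\kappa_i$ elements.

Let $\sigma\notin\Delta_S$, and let $F$ be the union of the sets $F_\tau$ over the $i+1$ faces $\tau$ of $\sigma$ of dimension $i-1$. Then $1\le|F|\le(i+1)\kappa_{i-1}\le L$, and $r(\partial\sigma)$ lies in the $(i-1)$-skeleton $Y$ of $\Delta_F$. Since $i-1\le d-1$, the nonempty simplices of $Y$ belong to $\mathcal{S}(F)$. Choose $c$ for $F$ by $(\mathrm{P}_L)$, let $Z$ be the union of the hulls $E(\rho,c)$ over the nonempty simplices $\rho$ of $Y$, and let $F_\sigma$ be the vertex set of $Z$. Then $Y\subseteq Z\subseteq\Delta_S$, so $F_\sigma\subseteq S$, and $|F_\sigma|\le2^{|F|}\nu\le\kappa_i$.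

The inclusion $Y\hookrightarrow Z$ is null-homotopic. Fix a point $x_c\in|c|$. We define $\Phi\colon|Y|\times[0,1]\to|Z|$ with $\Phi_0$ the inclusion, $\Phi_1$ constant with value $x_c$, and $\Phi(|\rho|\times[0,1])\subseteq|E(\rho,c)|$, by induction on $\dim\rho$. On the boundary sphere $|\rho|\times\{0,1\}\cup|\partial\rho|\times[0,1]$ of the ball $|\rho|\times[0,1]$ the map $\Phi$ is already given. It takes values in $|\rho|$, in $|c|$, and in the hulls $E(\rho',c)$ of proper faces $\rho'$, all of which lie in $E(\rho,c)$ by Lemma~\ref{lem:hull}(b). As $\dim\rho<d$, the hull $E(\rho,c)$ is contractible by Lemma~\ref{lem:hull}(c), so $\Phi$ extends over the ball.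

Hence $r|_{\partial\sigma}$ extends to a map $|\sigma|\to|Z|$. The map $r|_{\partial\sigma}$ is cellular, since it sends each face of dimension $j$ into the $j$-skeleton of $\Delta$. By cellular approximation relative to $\partial\sigma$ we may take the extension in the $i$-skeleton of $Z$, which lies in the $i$-skeleton of $\Delta_{F_\sigma}$. This completes the construction.

Finally, let $0\le j\le d-1$ and let $f\colon S^j\to|\Delta_S|$ be a map. By (B7) it extends to a map $\bar f$ from the ball to $|\Delta|$, and $r\circ\bar f$ extends $f$ in $|\Delta_S|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:random}]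
If $p=1$, then $\Delta_S=\Delta$ and (B7) applies. Let $p<1$.

First let $\Delta$ be irreducible. If $d=0$, then $\Pr(S=\emptyset)\le(1-p)^{\operatorname{th}(\Delta)}$. If $d\ge1$ and $\Delta$ is thick, then $|V|\ge q$, and by Lemmas~\ref{lem:PL} and~\ref{lem:retract} the probability of failure is at most
\[
\Pr(S=\emptyset)+\Pr\bigl((\mathrm{P}_L)\text{ fails}\bigr)\le(1-p)^q+q^{DL}e^{-aq},
\]
where $D$, $L$ and $a>0$ depend only on $d$ and $p$. Since $q^{DL}e^{-aq/2}$ is bounded in $q$, the right side is at most $C_de^{-\gamma_d(q+1)}$ for suitable $C_d,\gamma_d>0$. Enlarging $C_d$ so that $C_de^{-2\gamma_d}\ge1$ makes the bound hold for thickness $2$ as well.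

In general, write $\Delta=\Delta_1*\dots*\Delta_k$ with $\Delta_j$ irreducible of dimension $d_j\leq d$ and $\sum_j(d_j+1)=d+1$. Then $k\le d+1$, $\operatorname{th}(\Delta_j)\ge\operatorname{th}(\Delta)$, and $\Delta_S$ is the join of the complexes $(\Delta_j)_{S\cap\Delta_j}$. The join of an $a_1$-connected complex and an $a_2$-connected complex is $(a_1+a_2+2)$-connected for $a_1,a_2\ge-1$. So if the $j$th factor is $(d_j-1)$-connected for every $j$, the join is connected up to degree $\sum_j(d_j-1)+2(k-1)=d-1$. A union bound over the factors proves the theorem with $C=(d+1)\max_{d'\le d}C_{d'}$ and $\gamma=\min_{d'\le d}\gamma_{d'}$.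
\end{proof}

\section{The height function and type $\mathrm{F}_d$}\label{sec:height}

Let $\Delta$ be a finite $d$-dimensional building, $W=W_\Delta$, and let $V_i$ be the set of vertices of type $i$.

\subsection{The Davis complex}

For a simplex $\sigma\in\Delta\cup\{\emptyset\}$ the vertices of $\sigma$ generate a subgroup $W_\sigma\cong(\mathbb{Z}/2)^{|\sigma|}$, where $|\sigma|$ now denotes the number of vertices. The \emph{Davis complex} $\Sigma$ is the cube complex with vertex set $W$ and one cube $[0,1]^\sigma$ for each coset $gW_\sigma$; the corner indexed by $\tau\subseteq\sigma$ is $g\prod_{v\in\tau}v$. Its $1$-skeleton is the Cayley graph, $W$ acts on it by left multiplication, it has dimension $d+1$, the link of every vertex $g$ is identified with $\Delta$ by $\sigma\mapsto gW_\sigma$, and it is contractible because $\Delta$ is flag~\cite{Davis}.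

The map $\pi$ is well defined, since its target is an elementary abelian $2$-group, and it is onto, since all types occur. So $N$ has index $2^{d+1}$ and contains $W'$. The stabilizer of the cube $gW_\sigma$ is $gW_\sigma g^{-1}$. The vertices of $\sigma$ have distinct types, so $\pi$ is injective on $W_\sigma$, and the normal subgroup $N$ meets every cube stabilizer trivially. Hence $N$ permutes the cubes freely and acts freely on $\Sigma$. A group that acts freely on a contractible finite-dimensional complex has finite cohomological dimension and is torsion-free. This proves the first sentence of Theorem~\ref{thm:strong}.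

\subsection{The height function}

We explain the shape of formula~\eqref{eq:h}. Suppose that $h\colon W\to\mathbb{Z}$ changes by $\pm1$ along every edge, and let $S_g$ be the set of $v\in V$ with $h(gv)>h(g)$. Then $v\in S_g$ if and only if $v\notin S_{gv}$. For $h$ to be affine on squares we need, for adjacent $v,w$, that $v\in S_g$ if and only if $v\in S_{gw}$. The rule $S_{gv}=S_g\mathbin{\triangle}\{v\}$ satisfies both conditions, but then $S_g$ runs through all subsets of $V$, including $\emptyset$. The rule $S_{gv}=S_g\mathbin{\triangle}V_{\operatorname{type}(v)}$ also satisfies both, because adjacent vertices have different types, and it produces at most $2^{d+1}$ sets, a number that does not depend on $\Delta$.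

Fix $S\subseteq V$. For $J\subseteq I$ put $S^J=S\mathbin{\triangle}\bigcup_{i\in J}V_i$, and for $g\in W$ put $S_g=S^{J}$ with $J$ the support of $\pi(g)$. Note that $V\setminus S^J=S^{I\setminus J}$.

\begin{lemma}\label{lem:h}
Formula~\eqref{eq:h} defines a function $h=h_S\colon W\to\mathbb{Z}$ with $h(gv)-h(g)=\epsilon_{S_g}(v)$ for $g\in W$, $v\in V$. We have $h(xg)=h(x)+h(g)$ for $x\in N$, $g\in W$; in particular $\varphi_S=h|_N$ is a homomorphism. The function $h$ extends to $\Sigma$ so that it is affine on every cube and nonconstant on every cube of positive dimension, and $h(x\xi)=\varphi_S(x)+h(\xi)$ for $x\in N$, $\xi\in\Sigma$.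
\end{lemma}

\begin{proof}
Two words represent the same element of $W$ if and only if they are related by inserting or deleting subwords $vv$ and by replacing subwords $vw$ by $wv$ for adjacent $v,w$. Inserting $vv$ adds two terms $(-1)^n\epsilon_S(v)+(-1)^{n+1}\epsilon_S(v)=0$ and changes each later exponent by $0$ or $2$. Exchanging adjacent $v$ and $w$ changes no exponent, since their types differ. So $h$ is well defined. If we append $v$ to a word for $g$, the new exponent is odd exactly when $\operatorname{type}(v)$ lies in the support of $\pi(g)$, so the new term is $\epsilon_{S_g}(v)$.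

For $x\in N$ we have $S_{xg}=S_g$, so $g\mapsto h(xg)-h(g)$ takes the same value at $g$ and at $gv$. It is therefore constant, with value $h(x)$.

Let $\tau\subseteq\sigma$ be simplices and $v\in\sigma\setminus\tau$. No vertex of $\tau$ has the type of $v$, so $\epsilon_{S_{g'}}(v)=\epsilon_{S_g}(v)$ for $g'=g\prod_{w\in\tau}w$. By induction on $|\tau|$,
\begin{equation}\label{eq:cube}
h\Bigl(g\prod_{v\in\tau}v\Bigr)=h(g)+\sum_{v\in\tau}\epsilon_{S_g}(v)\qquad(\tau\subseteq\sigma).
\end{equation}
Thus $h$ agrees on the corners of the cube $gW_\sigma$ with an affine function whose coefficients are $\pm1$. An affine function on a cube is determined by its values at the corners, so these extensions agree on common faces and satisfy the last identity.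
\end{proof}

\subsection{Morse theory}

By Lemma~\ref{lem:h}, $h\colon\Sigma\to\mathbb{R}$ is a Morse function in the sense of Bestvina and Brady~\cite{BB}: it is affine on cells, constant only on vertices, and takes a discrete set of values on vertices. The \emph{ascending link} of a vertex $g$ is the subcomplex of its link given by the cubes on which $h$ attains its minimum at $g$; the \emph{descending link} is defined with the maximum. By~\eqref{eq:cube}, the cube $gW_\sigma$ has its minimum at $g$ if and only if $\sigma\subseteq S_g$, and its maximum at $g$ if and only if $\sigma\subseteq V\setminus S_g$. So the ascending link is $\Delta_{S_g}$, the descending link is $\Delta_{V\setminus S_g}$, and both have the form $\Delta_{S^J}$.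

For integers $a<b$ let $\Sigma_{[a,b]}=h^{-1}([a,b])$. All vertices have integer heights, so the Morse lemma \cite[Lemma~2.5]{BB} takes the following form. Up to homotopy equivalence relative to $\Sigma_{[a,b]}$, the space $\Sigma_{[a,b+1]}$ is obtained from $\Sigma_{[a,b]}$ by attaching, for each vertex $g$ of height $b+1$, the cone over the descending link of $g$ along a map from that link to $\Sigma_{[a,b]}$. Likewise $\Sigma_{[a-1,b]}$ is obtained by coning off the ascending links of the vertices of height $a-1$.

\begin{proposition}\label{prop:Fd}
Suppose that $\Delta_{S^J}$ is $(d-1)$-connected for every $J\subseteq I$. Then for every finite-index subgroup $G\le N$, the homomorphism $\varphi_S|_G$ is nonzero and its kernel $K$ is of type $\mathrm{F}_d$.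
\end{proposition}

\begin{proof}
All ascending links are nonempty, so every vertex has a higher neighbor and $h$ is unbounded on $W$. If $\varphi_S|_G$ were zero, $h$ would be constant on each of the finitely many $G$-orbits in $W$, hence bounded.

For $d=0$ there is nothing more to prove. Let $d\ge1$ and $X_n=\Sigma_{[-n,n]}$ for $n\ge1$. The space $X_1$ contains the vertex $1$ and is $K$-invariant. It is a polyhedral complex whose cells are the nonempty intersections of cubes with $h^{-1}([-1,1])$, $h^{-1}(1)$ and $h^{-1}(-1)$, and $K$ permutes these cells freely because it permutes the cubes freely.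

\emph{Cocompactness.} There are finitely many $G$-orbits of cubes. Let $Q$ be an orbit representative and $x\in G$. If $xQ$ meets $X_1$, then $\varphi_S(x)+h(Q)$ meets $[-1,1]$, so $\varphi_S(x)$ lies in a finite set and $x$ lies in one of finitely many cosets $Kx_0$. Hence finitely many $K$-orbits of cubes meet $X_1$, and $X_1$ has finitely many $K$-orbits of cells.

\emph{Connectivity.} Let $\Lambda$ be an ascending or descending link. It is $(d-1)$-connected and its cone is contractible, so the pair $(\operatorname{Cone}\Lambda,\Lambda)$ is $d$-connected. By \cite[Cor.~4.16]{Hatcher}, this pair is homotopy equivalent relative to $\Lambda$ to a CW pair $(Z,\Lambda)$ in which all cells of $Z\setminus\Lambda$ have dimension at least $d+1$. By the Morse lemma, $X_{n+1}$ is obtained from $X_n$, up to homotopy equivalence relative to $X_n$, by attaching cells of dimension at least $d+1$. So $\pi_i(X_n)\to\pi_i(X_{n+1})$ is bijective for $i\le d-1$. Every compact subset of $\Sigma$ lies in some $X_n$. A map $S^i\to X_1$ with $i\le d-1$ is null-homotopic in $\Sigma$, hence in some $X_n$, hence in $X_1$. Thus $X_1$ is $(d-1)$-connected.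

\emph{Conclusion.} Attach free $K$-orbits of $(d+1)$-cells to $X_1$ to kill $\pi_d$, then free $K$-orbits of $(d+2)$-cells to kill $\pi_{d+1}$, and so on. The result is a contractible free $K$-complex with the same $d$-skeleton as $X_1$. Its quotient is a classifying space for $K$ with finite $d$-skeleton.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
Let $S$ be a uniformly random subset of $V$. The map $S\mapsto S^J$ is a bijection of the power set of $V$, so each $S^J$ is uniformly random; that is, it contains each vertex independently with probability $\frac12$. By Theorem~\ref{thm:random} and a union bound over the $2^{d+1}$ sets $J$, the hypothesis of Proposition~\ref{prop:Fd} fails with probability at most $2^{d+1}Ce^{-\gamma\operatorname{th}(\Delta)}$.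
\end{proof}

\section{The Euler characteristic and type $\mathrm{FP}_{d+1}$}\label{sec:euler}

Put
\[
\chi(W_\Delta)=\sum_{\sigma\in\Delta\cup\{\emptyset\}}\bigl(-\tfrac12\bigr)^{|\sigma|}.
\]
Each term is the sign of a cube of dimension $|\sigma|$ divided by the order of its stabilizer. The next proposition applies to all homomorphisms, whether or not they come from a height function.

\begin{proposition}\label{prop:euler}
If $\chi(W_\Delta)\ne0$, then for every finite-index subgroup $G\le W_\Delta$, every nonzero homomorphism $\varphi\colon G\to\mathbb{Z}$ and every field $k$, the group $\ker\varphi$ is not of type $\mathrm{FP}_{d+1}$ over $k$, and hence not of type $\mathrm{FP}_{d+1}$.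
\end{proposition}

\begin{proof}
Suppose that $\ker\varphi$ is of type $\mathrm{FP}_{d+1}$ over $k$. Replace $G$ by $G\cap N$. The restriction of $\varphi$ is nonzero, since every $g\in G$ has a positive power in $N$. The new kernel has finite index in the old one, and a finitely generated projective module over the larger group algebra stays finitely generated and projective over the smaller one; so the new kernel is of type $\mathrm{FP}_{d+1}$ over $k$. Thus we may assume that $G\le N$.

Then $G\backslash\Sigma$ is a finite classifying space for $G$. For each $\sigma$, the $2^{|\sigma|}$ elements of a coset $gW_\sigma$ lie in distinct $G$-orbits, because $G\cap gW_\sigma g^{-1}=1$. There are $[W:G]$ orbits of vertices, so there are $[W:G]/2^{|\sigma|}$ orbits of cosets of $W_\sigma$. Hence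
\[
\sum_i(-1)^i\dim_kH_i(G;k)=\chi(G\backslash\Sigma)=[W:G]\,\chi(W_\Delta)\neq0 .
\]
Let $K=\ker\varphi$. The spaces $H_i(K;k)$ are finite-dimensional for $i\le d+1$ by type $\mathrm{FP}_{d+1}$, and they vanish for $i>d+1$ because $K\backslash\Sigma$ is a classifying space of dimension $d+1$. The quotient $G/K$ is infinite cyclic; let $\theta_i$ be the automorphism of $H_i(K;k)$ induced by a generator. For a $k[\mathbb{Z}]$-module with generator acting by $\theta$, the homology of $\mathbb{Z}$ is $\operatorname{coker}(\theta-1)$ in degree $0$, $\ker(\theta-1)$ in degree $1$, and zero in higher degrees. So the Lyndon--Hochschild--Serre spectral sequence has two columns and gives exact sequences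
\[
0\to\operatorname{coker}(\theta_i-1)\to H_i(G;k)\to\ker(\theta_{i-1}-1)\to0 .
\]
On a finite-dimensional space, the kernel and cokernel of $\theta_i-1$ have the same dimension $\mu_i$. Thus $\dim_kH_i(G;k)=\mu_i+\mu_{i-1}$ with $\mu_i=0$ for $i<0$ and $i>d+1$, and the alternating sum is $0$. This is a contradiction.

For the last assertion, a projective resolution of $\mathbb{Z}$ over $\mathbb{Z}K$ consists of free abelian groups and splits over $\mathbb{Z}$, so it stays exact after tensoring with $k$. Hence type $\mathrm{FP}_{d+1}$ implies type $\mathrm{FP}_{d+1}$ over $k$.
\end{proof}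

For large thickness the nonvanishing of $\chi(W_\Delta)$ is an elementary count.

\begin{lemma}\label{lem:chi-large}
If $\operatorname{th}(\Delta)>2(d+1)$, then $\chi(W_\Delta)\neq0$.
\end{lemma}

\begin{proof}
Let $a_i$ be the number of simplices with $i$ vertices, so $a_0=1$ and $\chi(W_\Delta)=\sum_{i=0}^{d+1}(-1)^ia_i2^{-i}$. Let $\sigma$ have $i\le d$ vertices. Choose a chamber $c\supseteq\sigma$ and a vertex $v\in c\setminus\sigma$. The panel $c\setminus\{v\}$ contains $\sigma$ and lies in at least $\operatorname{th}(\Delta)$ chambers $(c\setminus\{v\})\cup\{v'\}$, and the simplices $\sigma\cup\{v'\}$ are distinct. A simplex with $i+1$ vertices has $i+1$ faces with $i$ vertices. Counting incident pairs gives $\operatorname{th}(\Delta)\,a_i\le(i+1)a_{i+1}\le(d+1)a_{i+1}$, so $a_i2^{-i}<a_{i+1}2^{-(i+1)}$ for $0\le i\le d$. Group the terms of the alternating sum in consecutive pairs, starting from the largest: all groups have the sign of the largest term, so the sum is nonzero.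
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C,\gamma$ be the constants of Theorem~\ref{thm:random} for $p=\frac12$, and choose $T(d)>2(d+1)$ with $2^{d+1}Ce^{-\gamma T(d)}<1$. Let $\operatorname{th}(\Delta)\ge T(d)$. By the proof of Theorem~\ref{thm:strong}(1), some $S$ satisfies the hypothesis of Proposition~\ref{prop:Fd}. Then $\varphi_S|_{W_\Delta'}$ is nonzero and its kernel is of type $\mathrm{F}_d$. By Lemma~\ref{lem:chi-large} and Proposition~\ref{prop:euler}, the kernel is not of type $\mathrm{FP}_{d+1}$. If $\operatorname{th}(\Delta_n)\to\infty$, then $\operatorname{th}(\Delta_n)\ge T(d)$ for all but finitely many $n$, which proves the conjecture.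
\end{proof}

For small thickness the terms $a_i2^{-i}$ need not increase. The projective plane of order $2$ has $14$ vertices and $21$ edges, so the terms are $1$, $7$, $\frac{21}4$ and $\chi(W_\Delta)=-\frac34$. To cover all thick buildings we express $\chi(W_\Delta)$ through the parameters and use congruences. Let $D(w)=\{i\in I:\ell(ws_i)<\ell(w)\}$ be the right descent set of $w\in\mathcal{W}$.

\begin{lemma}\label{lem:formula}
If $\Delta$ is thick, then $\displaystyle 2^{d+1}\chi(W_\Delta)=\sum_{w\in\mathcal{W}}(-1)^{|D(w)|}q_w$.
\end{lemma}

\begin{proof}
Fix a chamber $c_0$ and $J\subseteq I$. A chamber $x$ has a unique face $\tau$ of type $J$. By Lemma~\ref{lem:proj}, $x=\operatorname{proj}_\tau c_0$ if and only if $\delta(x,c_0)$ is shortest in its coset $\mathcal{W}_{I\setminus J}\,\delta(x,c_0)$. Taking inverses and using (C), this means that $w=\delta(c_0,x)$ satisfies $D(w)\subseteq J$. So $\tau\mapsto\operatorname{proj}_\tau c_0$ is a bijection from the simplices of type $J$ to the chambers $x$ with $D(\delta(c_0,x))\subseteq J$, and by~\eqref{eq:qw} there are $\sum_{D(w)\subseteq J}q_w$ simplices of type $J$. Therefore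
\[
\chi(W_\Delta)=\sum_{w}q_w\sum_{J\supseteq D(w)}\bigl(-\tfrac12\bigr)^{|J|}=\sum_wq_w\bigl(-\tfrac12\bigr)^{|D(w)|}\bigl(1-\tfrac12\bigr)^{d+1-|D(w)|}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
By Proposition~\ref{prop:euler} it suffices to show that $\chi(W_\Delta)\neq0$. The simplices of a join are the unions of simplices of the factors, so $\chi(W_{\Delta_1*\Delta_2})=\chi(W_{\Delta_1})\chi(W_{\Delta_2})$. The factors of a thick building are thick, so we may assume that $\Delta$ is irreducible. Let $P=\sum_w(-1)^{|D(w)|}q_w$. The element $w=1$ contributes $1$.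

\emph{The case $d=0$.} Here $P=1-q_1\ne0$, since $q_1\ge2$.

\emph{The case $d\ge2$.} By Tits' classification~\cite{Tits}, $\Delta$ is the building of a finite group of Lie type in some characteristic $p_0$, and all $q_i$ are powers of $p_0$. As $q_i\ge2$, the prime $p_0$ divides $q_w$ for $w\ne1$, so $P\equiv1\pmod{p_0}$.

\emph{The case $d=1$.} The group $\mathcal{W}$ is dihedral of order $2m$ with $m=m_{12}\ge3$. If $m$ is odd, then $q_1=q_2=q\ge2$ and $P\equiv1\pmod q$; for $m=3$ we get $P=1-2q-2q^2+q^3$, which is $-3=4\cdot(-\frac34)$ for $q=2$, as computed above. Let $m=2a$ with $a\ge2$, and put $x=q_1q_2\ge4$, $y=q_1+q_2$ and $[a]=1+x+\dots+x^{a-1}$. For each length $j$ with $0<j<m$ there are two elements, the alternating words, and each has one descent. For $j=2i$ with $1\le i\le a-1$ both have $q_w=x^i$; for $j=2i+1$ with $0\le i\le a-1$ they have $q_w=x^iq_1$ and $q_w=x^iq_2$. The longest element has two descents and $q_w=x^a$. Hence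
\[
P=1-2\bigl([a]-1\bigr)-y\,[a]+x^a .
\]
Since $x^a-1=(x-1)[a]$, we get $P\equiv1+2+1=4\pmod{[a]}$. If $P=0$, then $[a]$ divides $4$, but $[a]\ge1+x\ge5$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

Both examples are joins of $d+1$ finite sets of $t\ge2$ points each. Such a join is a $d$-dimensional building of thickness $t$, with $\mathcal{W}=(\mathbb{Z}/2)^{d+1}$; the apartments are the joins of two-point subsets.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
For $t=2$, the building $\Delta$ is the boundary of the $(d+1)$-dimensional cross-polytope, and $W_\Delta$ is the direct product of $d+1$ copies of the infinite dihedral group $D_\infty=\langle v,w\mid v^2,w^2\rangle$. The commutator subgroup of $D_\infty$ is the infinite cyclic group generated by $(vw)^2$, so $W_\Delta'\cong\mathbb{Z}^{d+1}$. Every subgroup of $\mathbb{Z}^{d+1}$ is free abelian of finite rank, has a torus as a classifying space, and is of type $\mathrm{FP}_n$ for all $n$. Thus a coordinate projection $W_\Delta'\to\mathbb{Z}$ violates the conclusion of (2), and no homomorphism $W_\Delta'\to\mathbb{Z}$ satisfies the conclusion of the conjecture. In accordance with Proposition~\ref{prop:euler},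 $\chi(W_\Delta)=(1-\frac22)^{d+1}=0$.

For the rate, fix $p\in(0,1)$ and let $p_v=p$ for all $v$. The set $S$ misses the first of the $d+1$ sets with probability $(1-p)^t$. Independently, it contains at least two points of each of the other $d$ sets with probability
\[
\bigl(1-(1-p)^t-tp(1-p)^{t-1}\bigr)^d,
\]
which tends to $1$ as $t\to\infty$ and so is at least $\frac12$ for large $t$. If both events occur, $\Delta_S$ is a join of $d$ finite sets with $t_1,\dots,t_d\ge2$ points. For $d=0$ it is empty. For $d\ge1$ it is homotopy equivalent to a wedge of $\prod_j(t_j-1)\ge1$ spheres of dimension $d-1$, since a set of $t_j$ points is a wedge of $t_j-1$ spheres of dimension $0$. In both cases $\Delta_S$ is not $(d-1)$-connected, so the probability of failure is at least $\frac12(1-p)^t$ for large $t$.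
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB} Abramenko and Brown, \emph{Buildings}.

\bibitem{BB} Bestvina and Brady, Invent. Math. \textbf{129} (1997).

\bibitem{Bou} Bourbaki, \emph{Lie}, IV--VI.

\bibitem{Davis} Davis, \emph{The Geometry and Topology of Coxeter Groups}.

\bibitem{Hatcher} Hatcher, \emph{Algebraic Topology}.

\bibitem{SZ} Eduard Schesler and Matthew C.~B. Zaremsky, \emph{Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups}, arXiv:2107.10958 (2021).

\bibitem{Tits} Tits, \emph{Buildings of Spherical Type and Finite BN-Pairs}, LNM 386.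

\bibitem{VM} Van Maldeghem, \emph{Generalized Polygons}.

\end{thebibliography}
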